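# Evaluating elements of $\pi_n(S^2)$ on intersections of normal subgroups of a free group

## 1. Two-complexes cut into pieces, and tuples of normal subgroups

Fix $n\ge 2$ and write $\langle n\rangle=\{1,\dots,n\}$. All CW-complexes are connected. Each has a basepoint, a $0$-cell, which lies in every subcomplex considered. Maps are pointed, and homotopy groups are taken at the basepoints. We write $[a,b]=aba^{-1}b^{-1}$, and $\langle\!\langle X\rangle\!\rangle$ for the normal closure of $X$.

**Definition ($\mathcal K_n$).** An object is a tuple $\bar K=(K,K_1,\dots,K_n)$, where $K$ is a two-dimensional CW-complex, the $K_i$ are subcomplexes, $K=K_1\cup\dots\cup K_n$, and $K_1\cap\dots\cap K_n=K^1$ is the $1$-skeleton. A morphism $\bar K\to\bar L$ is a map $f:K^1\to L^1$ that extends to some map $\bar f:K\to L$ with $\bar f(K_i)\subseteq L_i$ for all $i$.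

The morphism is $f$ itself; the extension $\bar f$ is required to exist but is not part of the data. A $2$-cell may lie in several of the $K_i$, but not in all of them. For $n=2$ this means that $K_1$ and $K_2$ share no $2$-cell.

*Example 1.* Let $K$ be a circle $x$ with three disks $e_1,e_2,e_3$ attached along $x$, and $K_i=S^1\cup e_i$. This is an object of $\mathcal K_3$. For an object with a shared cell take $n=3$, $K_1=K_2=S^1\cup e$ and $K_3=S^1$.

**Definition ($\mathcal R_n$ and $\mathcal F_n$).** An object of $\mathcal R_n$ is a tuple $(F,R_1,\dots,R_n)$ with $F$ a free group and $R_i\trianglelefteq F$. A morphism to $(F',R'_1,\dots,R'_n)$ is a homomorphism $g:F\to F'$ with $g(R_i)\subseteq R_i'$ for all $i$. The functor $\mathcal F_n:\mathcal K_n\to\mathcal R_n$ is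
$$\mathcal F_n(\bar K)=(\pi_1(K^1),R_1,\dots,R_n),\qquad R_i=\ker\{\pi_1(K^1)\to\pi_1(K_i)\}.$$

A morphism $f$ induces $f_*$ on $\pi_1(K^1)$, and since $f$ extends to a map $K_i\to L_i$, it carries $R_i$ into $R_i'$. In the three-disk complex of Example 1, $F=\mathbb Z$ and $R_1=R_2=R_3=F$.

**Definition ($I_n$).** For normal subgroups $R_1,\dots,R_n$ of a group $G$ put $R_I=\bigcap_{i\in I}R_i$ (with $R_\emptyset=G$) and
$$W(\bar R)=\prod_{I\sqcup J=\langle n\rangle,\ I,J\neq\emptyset}[R_I,R_J],\qquad I_n(G,R_1,\dots,R_n)=R_{\langle n\rangle}/W(\bar R).$$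

The group $I_n$ is abelian, because $[R_{\langle n\rangle},R_{\langle n\rangle}]\subseteq[R_{\{1\}},R_{\{2,\dots,n\}}]\subseteq W(\bar R)$. It is functorial for homomorphisms carrying $R_i$ into $R_i'$, whether $G$ is free or not. The group $G$ acts by conjugation, and each $R_i$ acts trivially, since $[R_i,R_{\langle n\rangle}]\subseteq [R_{\{i\}},R_{\langle n\rangle\setminus i}]\subseteq W(\bar R)$. So $I_n$ is a module over $G/R_1\cdots R_n$.

*Example 2.* If $F=\langle x\rangle\cong\mathbb Z$ and every $R_i=F$, then all commutators vanish and $I_n=\mathbb Z$. A nonabelian example follows the next definition.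

**Definition ($\bar S_n$).** Regard $S^2$ as the standard $2$-complex of
$$\langle x_1,\dots,x_{n-1}\mid x_1,\dots,x_{n-1},\ x_{n-1}^{-1}\cdots x_1^{-1}\rangle ,$$
write $x_n=x_{n-1}^{-1}\cdots x_1^{-1}$, and let $e_l$ be the $2$-cell of the relator $x_l$. Then $\bar S_n=(S^2,L_1,\dots,L_n)$ with $L_l=\bigvee_{j=1}^{n-1}S^1\cup e_l$.

To see the sphere, draw $n-1$ disks on $S^2$ that touch in one common point; the rest of the sphere is the open cell $e_n$. The relation to remember is $x_1x_2\cdots x_n=1$, and any $n-1$ of the elements $x_1,\dots,x_n$ form a basis of $F(x_1,\dots,x_{n-1})$. We have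
$$\mathcal F_n(\bar S_n)=(F(x_1,\dots,x_{n-1}),\langle\!\langle x_1\rangle\!\rangle,\dots,\langle\!\langle x_n\rangle\!\rangle).$$

*Example 3.* For $n=2$: $F=\langle x_1\rangle=R_1=R_2$, so $I_2=\langle x_1\rangle\cong\mathbb Z$. For $n=3$: let $F=F(x_1,x_2)$ with lower central series $\gamma_j$. The images of $R_1,R_2,R_3$ in $F/\gamma_2=\mathbb Z^2$ are the lines through $(1,0)$, $(0,1)$, $(-1,-1)$. Two of them meet in $0$, so $R_i\cap R_j\subseteq\gamma_2$ for $i\ne j$. Conversely $F/R_i$ is cyclic, so $\gamma_2\subseteq R_i$. Hence $R_i\cap R_j=R_1\cap R_2\cap R_3=\gamma_2$, and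
$$W=[\gamma_2,R_3][\gamma_2,R_2][\gamma_2,R_1]=[\gamma_2,F]=\gamma_3 .$$
So $I_3\mathcal F_3(\bar S_3)=\gamma_2/\gamma_3\cong\mathbb Z$, generated by $[x_1,x_2]$.

These groups are $\pi_2(S^2)$ and $\pi_3(S^2)$, as they must be by the following result, which we use as given.

**Theorem (Wu).** $\pi_n(S^2)\cong I_n(\mathcal F_n(\bar S_n))$.

From now on an element $\alpha\in\pi_n(S^2)$ is the same as an element of $I_n\mathcal F_n(\bar S_n)$.

**Definition ($E$ and $q$).** Let $i_j:\pi_2(K_j)\to\pi_2(K)$ be induced by inclusion, and $E=i_1\pi_2(K_1)+\dots+i_n\pi_2(K_n)\subseteq\pi_2(K)$. Let $\iota$ be a generator of $\pi_2(S^2)$. For $f\in Hom_{\mathcal K_n}(\bar S_n,\bar K)$, let $q(f)\in\pi_2(K)/E$ be the class of $\bar f_*(\iota)$.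

It is part of the setting that $q$ is well defined, natural in $\bar K$, and onto; in Section 6 we shall see again why.

*Example 4.* Let $n=2$, let $K$ be a circle $x$ with two disks $e,e'$ attached along $x$ and one disk $e_2$ attached along $x^{-1}$, $K_1=S^1\cup e\cup e'$, $K_2=S^1\cup e_2$. Then $K$ is simply connected and $\pi_2(K)=H_2(K)=\{(a,a',b):a+a'-b=0\}\cong\mathbb Z^2$. Here $\pi_2(K_1)=\{(a,-a,0)\}$ and $\pi_2(K_2)=0$, so $\pi_2(K)/E\cong\mathbb Z$ via $b$.

**Definition ($\alpha^*$).** For $\alpha\in\pi_n(S^2)$ and $f\in Hom_{\mathcal K_n}(\bar S_n,\bar K)$, put $\alpha^*(f)=f_*(\alpha)\in I_n(\mathcal F_n(\bar K))$, where $f_*=I_n(\mathcal F_n(f))$.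

*Example 5.* For $n=2$, $\alpha=x_1^m$ and $\alpha^*(f)=f_*(x_1)^m$ modulo $[R_1,R_2]$. For $n=3$, $\alpha=[x_1,x_2]^m$ and $\alpha^*(f)=[r_1,r_2]^m$ with $r_l=f_*(x_l)$.

## 2. Does $q(f)$ determine $\alpha^*(f)$?

Take a map of the sphere to $K$ that carries pieces to pieces. It can be read in two ways. Topologically, it has a class $q(f)$ in $\pi_2(K)$ modulo the spheres that live in a single piece. Algebraically, it carries a fixed $\alpha$ to an element $\alpha^*(f)$ of the group $I_n(\mathcal F_n(\bar K))$. Does the first reading determine the second? In other words: is there a function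
$$\alpha_*:\pi_2(K)/E\to I_n(\mathcal F_n(\bar K))\qquad\text{with}\qquad \alpha_*\circ q=\alpha^* ?$$
Hans-Joachim Baues and Roman Mikhailov conjecture this in "Intersection of subgroups in free groups and homotopy groups", arXiv:0804.1999 (2008), for each $\alpha\in\pi_n(S^2)$. Since $q$ is onto, $\alpha_*$ exists exactly when $q(f)=q(g)$ implies $\alpha^*(f)=\alpha^*(g)$, and then it is unique. The answer is yes.

**Theorem A.** For every $n\ge2$, $\alpha\in\pi_n(S^2)$ and $\bar K\in\mathcal K_n$: if $q(f)=q(g)$, then $\alpha^*(f)=\alpha^*(g)$. Hence there is a unique function $\alpha_*$ with $\alpha_*\circ q=\alpha^*$.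

Two supplements describe $\alpha_*$ further. They are not used in the proof of Theorem A.

**Theorem B.**
1. $\alpha_*$ is natural in $\bar K$ and $\pi_1(K)$-equivariant, $\alpha_*(0)=0$, and $(\alpha+\beta)_*=\alpha_*+\beta_*$.
2. For $n\ge3$, $\alpha_*$ factors through the smaller quotient $\pi_2(K)/\sum_{i<k}\operatorname{im}\pi_2(K_i\cup K_k)$.
3. $\alpha\mapsto\alpha_*$ is a bijection from $\pi_n(S^2)$ to the set of all natural transformations of set-valued functors $\pi_2(K)/E\to I_n(\mathcal F_n(\bar K))$ on $\mathcal K_n$. For $n\ge3$ the same holds with the quotient in (2).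

**Theorem C.** Let $n\ge4$ and $0\ne\alpha\in\pi_n(S^2)$. Then $\alpha_*$ does not in general factor through $\pi_2(K)/\sum_j\operatorname{im}\pi_2(\bigcup_{i\ne j}K_i)$.

"Not in general" means that there is a $\bar K$ for which it does not. For $n\ge5$ and unions of $m$ pieces with $3\le m\le n-2$, the corresponding question is left open here.

## 3. The cases $n=2$ and $n=3$ by hand

Take $\bar K=\bar S_2$. A morphism $f$ has $f_*(x_1)=x_1^d$, and $\bar f$ has degree $d$: in $H_2(L_l,S^1)=\mathbb Z$, the element $\bar f_*(e_l)$ has boundary $d$ times that of $e_l$. The disks $L_l$ have no $\pi_2$, so $E=0$ and $q(f)=d\iota$. For $\alpha=x_1^m$ we get $\alpha^*(f)=x_1^{md}$. So $\alpha_*(d\iota)=x_1^{md}$.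

Take $\bar K=\bar S_3$ and $f$ with $r_l=f_*(x_l)\in R_l$. In $F/\gamma_2=\mathbb Z^2$ the image of $r_l$ is $d_l$ times that of $x_l$, and $r_1r_2r_3=1$ gives $d_1(1,0)+d_2(0,1)+d_3(-1,-1)=0$. So $d_1=d_2=d_3=d$. The same homology argument shows that $\bar f$ has degree $d$. Each $L_l$ is homotopy equivalent to a circle, so $E=0$ and $q(f)=d\iota$. Commutators are bilinear modulo $\gamma_3$, so for $\alpha=[x_1,x_2]^m$ we get $\alpha^*(f)=[x_1,x_2]^{md^2}$. Thus $\alpha_*(d\iota)=[x_1,x_2]^{md^2}$; in particular $\alpha_*$ need not be additive in $\pi_2(K)/E$.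

Now let $n=3$ and let $\bar K$ be arbitrary. A morphism $f$ gives a triple $(r_1,r_2,r_3)$ with $r_l\in R_l$ and $r_1r_2r_3=1$, and we look at $[r_1,r_2]$ modulo $W=[R_1\cap R_2,R_3][R_1\cap R_3,R_2][R_2\cap R_3,R_1]$. Consider three ways of carrying an element $c$ from one entry to another:

- For $c\in R_1\cap R_2$, replace the triple by $(r_1c,\ c^{-1}r_2,\ r_3)$. Then
$$[r_1c,c^{-1}r_2]=r_1r_2c^{-1}r_1^{-1}r_2^{-1}c=[r_1,r_2]\cdot[r_2r_1,c^{-1}],$$
and $r_2r_1$ is conjugate to $r_1r_2=r_3^{-1}$, so it lies in $R_3$. The last factor is in $[R_3,R_1\cap R_2]\subseteq W$.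
- For $c\in R_2\cap R_3$, take $(r_1,\ r_2c,\ c^{-1}r_3)$. Then $[r_1,r_2c]=[r_1,r_2]\cdot r_2[r_1,c]r_2^{-1}$, and $[r_1,c]\in W$.
- For $c\in R_1\cap R_3$, take $(r_1c,\ r_2,\ r_2^{-1}c^{-1}r_2\,r_3)$. Then $[r_1c,r_2]=r_1[c,r_2]r_1^{-1}\cdot[r_1,r_2]$, and $[c,r_2]\in W$.

So for $n=3$ the value does not change when an element of $R_i\cap R_k$ is carried between the $i$-th and $k$-th entries.

## 4. Three approaches that stop short

**Homotopy.** Suppose $q(f)=q(g)$. Changing $\bar f$ on the cell $e_j$ by an element of $\pi_2(K_j)$ changes neither $f$ nor the condition $\bar f(L_j)\subseteq K_j$, so we may assume $\bar f_*(\iota)=\bar g_*(\iota)$. Then $\bar f\simeq\bar g:S^2\to K$. But this homotopy moves $\bigvee S^1$ out of $K^1$ and need not respect the pieces, while $\alpha^*$ sees only $f_*$ on $\pi_1(\bigvee S^1)$. And $f_*$ and $g_*$ can differ. In $\bar S_3$, let $f=\mathrm{id}$, $c=[x_1,x_2]$, and let $g$ realize $x_1\mapsto x_1c$, $x_2\mapsto c^{-1}x_2$. Then $x_3\mapsto x_3$, and $x_1c\in R_1$, $c^{-1}x_2\in R_2$,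 so $g$ is a morphism. By Section 3 it has degree $1$, so $q(g)=q(f)$, but $g_*\neq\mathrm{id}$. A homotopy $\bar f\simeq\bar g$ thus gives no direct comparison in $I_n$.

**Substitution.** For $n=2,3$ we wrote $\alpha$ as a word and substituted. For larger $n$ the computation of Section 3 cannot even be started without an explicit word for $\alpha$, and a separate computation for each $\alpha$ would not settle all $n$. We need a reason why carrying $c$ does no harm that does not look at $\alpha$.

**Killing $c$.** Here is such a reason, almost. If two tuples differ by carrying $c\in R_i\cap R_k$ from one place to another, they become equal in $F/N$, where $N=\langle\!\langle c\rangle\!\rangle$. So one would like the difference of the two values of $\alpha$ to be represented in $N\cap R_{\langle n\rangle}$, and one would like $N\cap R_{\langle n\rangle}\subseteq W(\bar R)$, using $N\subseteq R_i\cap R_k$. The second wish is false: for three disks on a circle (Example 1), $F=\langle x\rangle=R_1=R_2=R_3$, and with $c=x$ we get $N\cap R_{\langle3\rangle}=F$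 but $W=1$.

The way past this point is to kill $c$ not in $F$ but in a universal group, in which $c$ is a free generator and the other data are as free as the relation $r_1\cdots r_n=1$ permits. There the inclusion is true, for $n\ge3$, and the conclusion is transported to $F$ by functoriality. We therefore need:

- a translation of "$q(f)=q(g)$" into a sequence of moves that carry $c$ between entries (Sections 5 and 6);
- the intersection property of free groups (Section 7) and the universal group (Section 8).

## 5. A group of formal products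

This section builds a group in which the tuple $(r_1,\dots,r_n)$ of a morphism is an element, and in which carrying $c$ is multiplication by an explicit element.

Let $R_1,\dots,R_n$ be normal in a group $G$.

**Definition ($P(\bar R)$).** $P=P(\bar R)$ is the group generated by symbols $[r]_i$ ($i\in\langle n\rangle$, $r\in R_i$) with relations $[r]_i[s]_i=[rs]_i$ and
$$[r]_i[s]_k[r]_i^{-1}=[rsr^{-1}]_k\qquad(i>k).\tag{1}$$
Let $\partial:P\to G$ be the homomorphism $[r]_i\mapsto r$.

Thus $[1]_i=1$ and $[r]_i^{-1}=[r^{-1}]_i$. A homomorphism $\theta:G\to G'$ with $\theta(R_i)\subseteq R'_i$ induces $P(\theta):P(\bar R)\to P(\bar R')$. Note that (1) is imposed only for $i>k$.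

*Example 6.* For $n=2$ and $G=R_1=R_2=\mathbb Z$, relation (1) says that $[r]_2$ and $[s]_1$ commute, so $P=\mathbb Z^2$ and $\partial(a,b)=a+b$.

**Lemma 1.** Every element of $P$ is uniquely of the form $[r_1]_1[r_2]_2\cdots[r_n]_n$ with $r_i\in R_i$.

*Proof.* **Existence.** The generating set $\{[s]_k\}$ is closed under inverses, and $1$ has the stated form. So it suffices that the set of such products is closed under right multiplication by $[s]_k$. By (1), $[r_j]_j[s']_k=[r_js'r_j^{-1}]_k[r_j]_j$ for $j>k$. So $[s]_k$ can be moved to the left past $[r_n]_n,\dots,[r_{k+1}]_{k+1}$ and merged with $[r_k]_k$.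

**Uniqueness.** We let $P$ act on the right on the set $R_1\times\dots\times R_n$ by
$$(r_1,\dots,r_n)\cdot[s]_k=(r_1,\dots,r_k\,\tau_ks\tau_k^{-1},\dots,r_n),\qquad\tau_k=r_{k+1}\cdots r_n ,$$
where only the $k$-th entry changes. We check the relations. Since $[s]_k$ does not change $\tau_k$, applying $[s]_k$ and then $[s']_k$ multiplies the $k$-th entry by $\tau_kss'\tau_k^{-1}$, which is the effect of $[ss']_k$. For (1), let $i>k$ and apply $[r]_i$, $[s]_k$, $[r^{-1}]_i$ in this order. After $[r]_i$ the $i$-th entry is $r_i\tau_ir\tau_i^{-1}$, so the tail after position $k$ becomes $r_{k+1}\cdots r_{i-1}\,r_i\tau_ir\tau_i^{-1}\,\tau_i=\tau_kr$. Then $[s]_k$ multiplies the $k$-th entry by $\tau_krsr^{-1}\tau_k^{-1}$. Finally $[r^{-1}]_i$ turns the $i$-th entry into $r_i\tau_ir\tau_i^{-1}\tau_ir^{-1}\tau_i^{-1}=r_i$. The total effect is that of $[rsr^{-1}]_k$. So $P$ acts.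

Now apply $[r_1]_1$, then $[r_2]_2$, and so on, to $(1,\dots,1)$. At each step the tail is trivial, so the result is $(r_1,\dots,r_n)$. Hence the $r_i$ are determined by the element of $P$. $\square$

**Evaluating $\alpha$ on $\ker\partial$.** Let $p=[r_1]_1\cdots[r_n]_n\in\ker\partial$, so $r_1\cdots r_n=1$. Define $f_p:F(x_1,\dots,x_{n-1})\to G$ by $x_l\mapsto r_l$ for $l<n$. Then also $f_p(x_n)=(r_1\cdots r_{n-1})^{-1}=r_n$, so $f_p(\langle\!\langle x_l\rangle\!\rangle)\subseteq R_l$ for all $l\le n$. For $\alpha\in I_n\mathcal F_n(\bar S_n)$ put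
$$\alpha(p)=(f_p)_*(\alpha)\in I_n(G,\bar R).$$
By Lemma 1 this depends only on $p$. If $\theta:G\to G'$ satisfies $\theta(R_i)\subseteq R_i'$, then $\theta f_p=f_{P(\theta)p}$, hence
$$\theta_*\,\alpha(p)=\alpha(P(\theta)p).\tag{2}$$

*Example 7.* For $n=3$, the first move of Section 3 replaces $p=[r_1]_1[r_2]_2[r_3]_3$ by $[r_1]_1\,[c]_1[c]_2^{-1}\,[r_2]_2[r_3]_3$. So it multiplies $p$ by a conjugate of $[c]_1[c]_2^{-1}$.

## 6. The class $q(f)$ as an element of a quotient of $P$

Here we translate $q(f)=q(g)$ into an equation in $P$. The tool is the crossed module $\pi_2(K,K^1)$.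

**Definition (crossed module).** A crossed $F$-module is a homomorphism $\partial:V\to F$ together with an action of $F$ on the group $V$ such that
$$\partial({}^gv)=g\,\partial(v)\,g^{-1},\qquad vwv^{-1}={}^{\partial v}w\quad\text{(Peiffer identity)}.$$
It is free on elements $c_e\in V$ with $\partial c_e=\rho_e$ if for every crossed $F$-module $V'$ and all elements $d_e\in V'$ over $\rho_e$ there is a unique morphism of crossed $F$-modules $V\to V'$ with $c_e\mapsto d_e$.

If $\partial v=1$, the Peiffer identity says that $v$ is central. So $\ker\partial$ is central, and it follows that $\partial(V)$ acts trivially on it.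

*Example 8.* A normal subgroup $R\trianglelefteq F$ with conjugation is a crossed module. For $\bar S_2$, consider $V=\pi_2(S^2,S^1)$ over $F=\langle x_1\rangle$. By the theorem recalled next it is free on $c_1,c_2$ with boundaries $x_1,x_1^{-1}$. The Peiffer identity with $v=w=c_l$ gives ${}^{x_1}c_l=c_l$; so $F$ acts trivially, $V$ is abelian, $V=\mathbb Z^2$ with $\partial(a,b)=x_1^{a-b}$, and $\ker\partial$ is generated by $c_1c_2$. This is $\pi_2(S^2)$.

Fix $\bar K$. Let $F=\pi_1(K^1)$, let $R_1,\dots,R_n$ be as in $\mathcal F_n(\bar K)$, and let $P=P(\bar R)$. Put $C=\pi_2(K,K^1)$ and $C_i=\pi_2(K_i,K^1)$; these are crossed $F$-modules. For each $2$-cell $e$ of $K$ fix an orientation and a path in $K^1$ from the basepoint to the attaching curve. This gives $c_e\in C$ with boundary $\rho_e\in F$. If $e\subset K_i$, the same data give an element of $C_i$, also written $c_e$, which maps to $c_e\in C$. By Whitehead's theorem, $C$ is the free crossed $F$-module on all $c_e$, $C_i$ is the free crossed $F$-module on those with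 $e\subset K_i$, and as a group each is generated by the corresponding elements ${}^gc_e$, $g\in F$.

**The maps $j_i$ and $\Theta$.** Since $\pi_2(K^1)=0$, the exact sequences of the pairs give
$$\partial C_i=R_i,\qquad \pi_2(K_i)=\ker(C_i\to F),\qquad \pi_2(K)=\ker(C\to F).$$
The subgroup $E\subseteq\ker\partial$ is central in $C$. It is $F$-stable, because $\ker(C_i\to F)$ is $F$-stable and $C_i\to C$ is equivariant. So $\bar C=C/E$ is a crossed $F$-module, with boundary $\bar\partial$ and
$$\ker\bar\partial=\pi_2(K)/E .$$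
The map $C_i\to\bar C$ kills $\pi_2(K_i)$, so it factors through $C_i/\pi_2(K_i)=R_i$. We get $F$-equivariant homomorphisms $j_i:R_i\to\bar C$ with $\bar\partial j_i$ the inclusion. In words: $j_i(r)$ is the class of any disk in $K_i$ with boundary $r$. By the Peiffer identity and equivariance,
$$j_i(r)\,j_k(s)\,j_i(r)^{-1}={}^rj_k(s)=j_k(rsr^{-1})\qquad\text{for all }i,k.\tag{3}$$
So the relations of $P$ hold, and $\Theta:P\to\bar C$, $[r]_i\mapsto j_i(r)$, is a homomorphism with $\bar\partial\Theta=\partial$. It is onto, since $\bar C$ is generated by the classes of the ${}^gc_e$ and every $2$-cell lies in some $K_i$. The group $F$ acts on $P$ by ${}^g[r]_i=[grg^{-1}]_i$, and $\Theta$ is $F$-equivariant.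

**Proposition 2.** $\ker\Theta$ is the normal closure $Z_0$ in $P$ of the elements $[c]_i[c]_k^{-1}$, $i<k$, where

- (i) $c=[r,s]$ with $r\in R_i$, $s\in R_k$; or
- (ii) $c=u\rho_eu^{-1}$ with $u\in F$ and $e$ a $2$-cell of $K_i\cap K_k$.

In both cases $c\in R_i\cap R_k$.

*Proof.* **Step 1: $\Theta(Z_0)=1$.** We must see that $j_i(c)=j_k(c)$. In case (i), by (3),
$$j_i([r,s])=j_i(r)\cdot{}^s\big(j_i(r)^{-1}\big)=j_i(r)j_k(s)j_i(r)^{-1}j_k(s)^{-1}={}^rj_k(s)\cdot j_k(s)^{-1}=j_k([r,s]).$$
In case (ii), $j_i(c)$ and $j_k(c)$ are both the class of ${}^uc_e\in C$.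

**Step 2: $Q=P/Z_0$ is a crossed $F$-module.** This will let us map $C$ to $Q$ by freeness. The action of $F$ on $P$ preserves the generating set of $Z_0$: in (i), $g[r,s]g^{-1}=[grg^{-1},gsg^{-1}]$; in (ii), $u$ becomes $gu$. So $F$ acts on $Q$. As $Z_0\subseteq\ker\partial$, we have $\partial:Q\to F$, and $\partial({}^gx)=g\,\partial(x)\,g^{-1}$ holds on generators, hence everywhere. For the Peiffer identity $xyx^{-1}={}^{\partial x}y$, note that for fixed $x$ both sides are homomorphisms in $y$, so $y$ may be a generator; and $x\mapsto(y\mapsto xyx^{-1})$ and $x\mapsto(y\mapsto{}^{\partial x}y)$ are both homomorphisms $Q\to\operatorname{Aut}(Q)$, so $x$ may be a generator. Thus we need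
$$[r]_i[s]_k[r]_i^{-1}=[rsr^{-1}]_k\quad\text{in }Q.$$
For $i=k$ and $i>k$ this follows from the relations of $P$. For $i<k$, relation (1) with the roles exchanged gives $[s]_k[r^{-1}]_i=[sr^{-1}s^{-1}]_i[s]_k$. So the left side is $[r]_i[sr^{-1}s^{-1}]_i[s]_k=[\,[r,s]\,]_i[s]_k$. In $Q$, by (i), this equals $[\,[r,s]\,]_k[s]_k=[rsr^{-1}]_k$.

**Step 3: $\ker\Theta\subseteq Z_0$.** We construct a map back. By freeness there is a morphism of crossed $F$-modules $\Psi:C\to Q$ with $c_e\mapsto[\rho_e]_i$ for any $i$ with $e\subset K_i$; by (ii) with $u=1$ the choice of $i$ does not matter. Compare two maps $C_i\to Q$: the composite $C_i\to C\xrightarrow{\Psi}Q$, and $c\mapsto[\partial c]_i$. The second is a homomorphism, it is equivariant since ${}^gc\mapsto[g\,\partial c\,g^{-1}]_i={}^g[\partial c]_i$, and it is compatible with the boundaries. So both are morphisms of crossed $F$-modules. They agree on the free generators $c_e$ of $C_i$, hence they agree. So $\Psi$ kills the image of $\pi_2(K_i)=\ker(C_i\to F)$ for every $i$, and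 induces $\bar\Psi:\bar C\to Q$. For $r\in R_i$ write $r=\partial c$ with $c\in C_i$; then $\bar\Psi\Theta([r]_i)=[\partial c]_i=[r]_i$. So $\bar\Psi\Theta$ is the projection $P\to Q$, and $\ker\Theta\subseteq Z_0$. $\square$

**Lemma 3.** For $f\in Hom_{\mathcal K_n}(\bar S_n,\bar K)$ put $r_l=f_*(x_l)\in R_l$ ($l\le n$) and $p_f=[r_1]_1\cdots[r_n]_n\in\ker\partial$. Then $q(f)=\Theta(p_f)^\varepsilon$ with a sign $\varepsilon\in\{\pm1\}$ independent of $f$ and $\bar K$, and $\alpha^*(f)=\alpha(p_f)$.

*Proof.* The second statement is the definition, since $f_{p_f}=f_*$ on $\pi_1(\bigvee S^1)$. For the first, let $e_l$ also denote the element of $\pi_2(S^2,\bigvee S^1)$ given by the cell $e_l$, with boundary $x_l$; it comes from $\pi_2(L_l,\bigvee S^1)$. The product $e_1e_2\cdots e_n$ has boundary $x_1\cdots x_n=1$, so it lies in $\pi_2(S^2)$. Its Hurewicz image is the cellular cycle $e_1+\dots+e_n$, which generates $H_2(S^2)=\ker(\mathbb Z^n\to\mathbb Z^{n-1})$. So $\iota=(e_1\cdots e_n)^\varepsilon$ for a sign $\varepsilon$.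 As $\bar f$ extends $f$ and $\bar f(L_l)\subseteq K_l$, the element $\bar f_*(e_l)$ comes from an element of $C_l$ with boundary $r_l$. Its class in $\bar C$ is $j_l(r_l)$. Hence $q(f)=(j_1(r_1)\cdots j_n(r_n))^\varepsilon=\Theta(p_f)^\varepsilon$. $\square$

**What this says about $q$.** Lemma 3 shows that $q(f)$ does not depend on the extension $\bar f$. It also gives surjectivity: if $\xi\in\ker\bar\partial$, then $\xi^\varepsilon=\Theta(p)$ with $p=[r_1]_1\cdots[r_n]_n$ and $\partial p=1$. Choose $f:\bigvee S^1\to K^1$ with $f_*(x_l)=r_l$ for $l<n$; then $f_*(x_n)=r_n$, and since $r_l\in R_l$ the map extends over each $e_l$ with values in $K_l$. So $f$ is a morphism with $p_f=p$. In the same way, a morphism $h:\bar K\to\bar L$ induces a map $\pi_2(K)/E\to\pi_2(L)/E$ that depends only on $h$: for $e\subset K_i$ the class of $\bar h_*(c_e)$ in $\bar C(\bar L)$ is $j_i(h_*\rho_e)$. And $h_*q(f)=q(hf)$, because $\bar h\bar f$ extends $hf$.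

The outcome is the translation we wanted:
$$q(f)=q(g)\iff p_f\equiv p_g\ \text{mod}\ Z_0.\tag{4}$$

## 7. Intersections of normal closures of disjoint parts of a basis

In a free group, independent normal subgroups intersect only because of commutators. This makes precise the wish $N\cap R_{\langle n\rangle}\subseteq W$ of Section 4.

**Lemma 4.** Let $H$ be free with basis $X$, let $X_1,\dots,X_k\subseteq X$ ($k\ge2$) be pairwise disjoint, and $N_i=\langle\!\langle X_i\rangle\!\rangle$. Then
$$N_{\langle k\rangle}=\prod_{I\sqcup J=\langle k\rangle,\ I,J\ne\emptyset}[N_I,N_J].$$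

*Proof.* The inclusion "$\supseteq$" is clear, since $[N_I,N_J]\subseteq N_I\cap N_J$. Let $W_k$ be the right side, a normal subgroup of $H$. We use induction on $k$.

**Step 1: reduction to generators.** Let $p_k:H\to H$ kill $X_k$ and fix the other basis elements. Then $p_k$ is idempotent, $\ker p_k=N_k$, and $p_k(N_i)\subseteq N_i$ for $i<k$, because $p_k$ fixes $X_i$. Let $\Delta=N_{\langle k-1\rangle}$; so $p_k(\Delta)\subseteq\Delta$. Let $T$ be a generating set of $\Delta$, and $M$ the normal closure in $\Delta$ of $\{t\,p_k(t)^{-1}:t\in T\}$. The homomorphisms $g\mapsto gM$ and $g\mapsto p_k(g)M$ from $\Delta$ to $\Delta/M$ agree on $T$, hence everywhere. If $g\in\Delta\cap N_k=N_{\langle k\rangle}$, then $p_k(g)=1$, so $g\in M$. As $W_k$ is normal, it now suffices to find one generating set $T$ of $\Delta$ with $t\,p_k(t)^{-1}\in W_k$ for all $t\in T$.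

**Step 2: $k=2$.** Here $\Delta=N_1$ is generated by the elements $t=hxh^{-1}$ with $x\in X_1$, $h\in H$. Put $h'=p_2(h)$ and $h=rh'$; then $r\in\ker p_2=N_2$, and
$$t\,p_2(t)^{-1}=r\,(h'xh'^{-1})\,r^{-1}\,(h'xh'^{-1})^{-1}=[r,h'xh'^{-1}]\in[N_2,N_1].$$

**Step 3: $k\ge3$.** By induction $\Delta$ is generated by the elements $t=[u,v]$ with $u\in N_I$, $v\in N_J$, $I\sqcup J=\langle k-1\rangle$, $I,J\neq\emptyset$. Put $u'=p_k(u)\in N_I$, $v'=p_k(v)\in N_J$, $u=wu'$, $v=zv'$. Then $w\in N_{I\cup\{k\}}$ and $z\in N_{J\cup\{k\}}$. Modulo $W_k$, $w$ commutes with $N_J$ and $z$ commutes with $N_I$. We use $[ab,c]=a[b,c]a^{-1}[a,c]$ and $[a,bc]=[a,b]\,b[a,c]b^{-1}$. Since $zv'=v\in N_J$, we have $[w,zv']\equiv1$; and $[u',z]\equiv1$. Hence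
$$[wu',zv']=w\,[u',zv']\,w^{-1}[w,zv']\equiv w\,[u',z]\,z[u',v']z^{-1}\,w^{-1}\equiv w\,z[u',v']z^{-1}\,w^{-1}\equiv[u',v']\pmod{W_k},$$
the last step because $[u',v']\in N_I\cap N_J$ commutes modulo $W_k$ with both $z$ and $w$. So $t\,p_k(t)^{-1}\in W_k$. $\square$

The next lemma says that a free generator $y$ which lies in some of the $R_l$ may be killed without loss in $I_n$, provided the other $R_l$ are spanned by disjoint parts of the basis. Nothing is required of the $R_l$ that contain $y$ beyond $y\in R_l$.

**Lemma 5.** Let $(H,R_1,\dots,R_n)\in\mathcal R_n$, $\emptyset\neq A\subsetneq\langle n\rangle$, $y\in R_A$. Suppose $H$ has a basis $X\ni y$, and there are pairwise disjoint $X_l\subseteq X\setminus\{y\}$ ($l\notin A$) with $R_l=\langle\!\langle X_l\rangle\!\rangle$ for $l\notin A$. Let $\pi:H\to\bar H=H/\langle\!\langle y\rangle\!\rangle$ and $\bar R_l=\pi(R_l)$. Then $\pi_*:I_n(H,R_1,\dots,R_n)\to I_n(\bar H,\bar R_1,\dots,\bar R_n)$ is injective.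

*Proof.* Write $N=\langle\!\langle y\rangle\!\rangle$ and $W=W(R_1,\dots,R_n)$. The group $\bar H$ is free on $\pi(X\setminus\{y\})$. Let $\sigma:\bar H\to H$ be the homomorphism with $\sigma(\pi(x))=x$ for $x\in X\setminus\{y\}$; then $\pi\sigma=\mathrm{id}$.

**Step 1: $\sigma(\bar R_l)\subseteq R_l$ for all $l$.** If $l\in A$ and $r\in R_l$, then $\sigma\pi(r)\in rN\subseteq R_l$, because $y\in R_l$. If $l\notin A$, then $\bar R_l=\langle\!\langle\pi(X_l)\rangle\!\rangle$ and $\sigma\pi$ fixes every element of $X_l$. Hence $\sigma$ maps $W(\bar R_1,\dots,\bar R_n)$ into $W$.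

**Step 2: $N\cap R_{\langle n\rangle}\subseteq W$.** As $N\subseteq R_A$, we have $N\cap R_{\langle n\rangle}=N\cap\bigcap_{l\notin A}R_l$. Apply Lemma 4 to the disjoint sets $\{y\}$ and $X_l$ ($l\notin A$); there are at least two of them, because $A$ is proper. In each partition call $J$ the part without $y$. So $N\cap R_{\langle n\rangle}$ is a product of subgroups $[N\cap R_{I'},R_J]$ with $I'\sqcup J=\langle n\rangle\setminus A$ and $J\neq\emptyset$. Each is contained in $[R_{A\cup I'},R_J]\subseteq W$.

**Step 3: conclusion.** Let $x\in R_{\langle n\rangle}$ with $\pi(x)\in W(\bar R_1,\dots,\bar R_n)$. Then $\sigma\pi(x)\in W\subseteq R_{\langle n\rangle}$ by Step 1, and $x\,\sigma\pi(x)^{-1}\in N\cap R_{\langle n\rangle}\subseteq W$ by Step 2. So $x\in W$. $\square$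

## 8. Carrying $c$ from position $i$ to position $k$, for $n\ge3$

Now we show that the value of $\alpha$ is unchanged by every move that exchanges $[c]_i$ for $[c]_k$.

**Proposition 6.** Let $n\ge3$, let $R_1,\dots,R_n$ be normal in a group $G$, and let $Z\trianglelefteq P(\bar R)$ be the normal closure of all $[c]_i[c]_k^{-1}$ with $i<k$, $c\in R_i\cap R_k$. If $p,p'\in\ker\partial$ and $p\equiv p'$ mod $Z$, then $\alpha(p)=\alpha(p')$ for every $\alpha\in I_n\mathcal F_n(\bar S_n)$.

*Proof.* **Step 1: one exchange at a time.** The element $p^{-1}p'$ is a product of conjugates of elements $([c]_i[c]_k^{-1})^{\pm1}$. So $p$ and $p'$ are joined by a finite chain in which two consecutive terms are, in some order, $p_0$ and $p_0\,g[c]_i[c]_k^{-1}g^{-1}$. All terms lie in $\ker\partial$, as $Z\subseteq\ker\partial$. With $a=p_0g$ and $b=[c]_k^{-1}g^{-1}$ these two terms are $a[c]_kb$ and $a[c]_ib$. So it suffices to show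
$$\alpha(a[c]_ib)=\alpha(a[c]_kb)\tag{5}$$
whenever $a=[a_1]_1\cdots[a_n]_n$, $b=[b_1]_1\cdots[b_n]_n$, $c\in R_i\cap R_k$ and $\partial(a)\,c\,\partial(b)=1$.

**Step 2: the universal group.** Let $H$ be the group on letters $\mathsf a_1,\dots,\mathsf a_n,\mathsf y,\mathsf b_1,\dots,\mathsf b_n$ with the single relation
$$\mathsf a_1\cdots\mathsf a_n\,\mathsf y\,\mathsf b_1\cdots\mathsf b_n=1.$$
The relation expresses $\mathsf b_i$ through the other letters, so $H$ is free on all letters except $\mathsf b_i$. Let $U_l=\langle\!\langle\mathsf a_l,\mathsf b_l\rangle\!\rangle$ for $l\ne i,k$, and $U_l=\langle\!\langle\mathsf a_l,\mathsf b_l,\mathsf y\rangle\!\rangle$ for $l\in\{i,k\}$. In $P(\bar U)$ put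
$$\mathsf a=[\mathsf a_1]_1\cdots[\mathsf a_n]_n,\quad\mathsf b=[\mathsf b_1]_1\cdots[\mathsf b_n]_n,\quad u=\mathsf a[\mathsf y]_i\mathsf b,\quad u'=\mathsf a[\mathsf y]_k\mathsf b.$$
By the relation, $u,u'\in\ker\partial$. Since $\partial(a)\,c\,\partial(b)=1$, the assignment $\mathsf a_l\mapsto a_l$, $\mathsf b_l\mapsto b_l$, $\mathsf y\mapsto c$ defines a homomorphism $\theta:H\to G$ with $\theta(U_l)\subseteq R_l$, $P(\theta)u=a[c]_ib$ and $P(\theta)u'=a[c]_kb$. By (2), equation (5) follows once $\alpha(u)=\alpha(u')$ in $I_n(H,\bar U)$.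

**Step 3: killing $\mathsf y$.** Let $\pi:H\to H/\langle\!\langle\mathsf y\rangle\!\rangle$. As $[\pi(\mathsf y)]_i=1=[\pi(\mathsf y)]_k$, we get $P(\pi)u=P(\pi)(\mathsf a\mathsf b)=P(\pi)u'$. By (2), $\pi_*\alpha(u)=\pi_*\alpha(u')$. Now apply Lemma 5 to $(H,\bar U)$ with $y=\mathsf y$, $A=\{i,k\}$, $X$ the set of all letters except $\mathsf b_i$, and $X_l=\{\mathsf a_l,\mathsf b_l\}$ for $l\notin A$. The set $A$ is proper because $n\ge3$; $\mathsf y\in U_i\cap U_k$; and $X_l\subseteq X\setminus\{\mathsf y\}$ because $l\neq i$. So $\pi_*$ is injective, and $\alpha(u)=\alpha(u')$. $\square$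

The letter eliminated from the basis must be chosen with care. Without $\mathsf b_i$ the group $U_i$ is no longer visibly spanned by part of the basis, but Lemma 5 does not ask for this, because $i\in A$.

For $n=2$ the statement is false. In $\bar S_2$ take $c=x_1\in R_1\cap R_2$, $p=[c]_1[c]_2^{-1}$ and $\alpha=x_1$. Then $p\in Z$, but $\alpha(p)=x_1\ne0=\alpha(1)$ in $I_2=\mathbb Z$. So the case $n=2$ must use $Z_0$, not $Z$.

## 9. Proof of Theorem A

Let $q(f)=q(g)$. By (4), $p_f\equiv p_g$ mod $Z_0$.

**The case $n\ge3$.** The elements $c$ in (i) and (ii) of Proposition 2 lie in $R_i\cap R_k$, so $Z_0\subseteq Z$. By Proposition 6 and Lemma 3, $\alpha^*(f)=\alpha(p_f)=\alpha(p_g)=\alpha^*(g)$.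

**The case $n=2$.** Here $K_1\cap K_2=K^1$, so there are no generators of type (ii). In $P$ we have
$$[r_1]_1[r_2]_2\cdot[s_1]_1[s_2]_2=[r_1\cdot r_2s_1r_2^{-1}]_1\,[r_2s_2]_2,$$
and $r_2s_1r_2^{-1}=[r_2,s_1]s_1\equiv s_1$ mod $[R_1,R_2]$. Hence, using Lemma 1, $[r_1]_1[r_2]_2\mapsto r_1[R_1,R_2]$ is a well-defined homomorphism $P\to R_1/[R_1,R_2]$. It sends $[c]_1[c]_2^{-1}=[c]_1[c^{-1}]_2$ with $c=[r,s]$, $r\in R_1$, $s\in R_2$, to $1$. So it kills $Z_0$, and $f_*(x_1)\equiv g_*(x_1)$ mod $[R_1,R_2]$. By Example 3, $I_2\mathcal F_2(\bar S_2)=\langle x_1\rangle$, so $\alpha=x_1^m$ for some $m$, and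
$$\alpha^*(f)=f_*(x_1)^m=g_*(x_1)^m=\alpha^*(g)\quad\text{in }(R_1\cap R_2)/[R_1,R_2].$$

**The function.** Since $q$ is onto, $\alpha_*(q(f)):=\alpha^*(f)$ is a well-defined function, and it is the only one with $\alpha_*\circ q=\alpha^*$. $\blacksquare$

## 10. Naturality, unions of two pieces, and Yoneda: proof of Theorem B

**Part (1), naturality.** For a morphism $h:\bar K\to\bar L$,
$$h_*\alpha_*q(f)=h_*\alpha^*(f)=\alpha^*(hf)=\alpha_*q(hf)=\alpha_*h_*q(f),$$
and $q$ is onto.

**Part (1), equivariance.** We have $\pi_1(K)=F/R_1\cdots R_n$. It acts on $I_n$ (Section 1), and on $\pi_2(K)/E=\ker\bar\partial$, because $\bar\partial(\bar C)=R_1\cdots R_n$ acts trivially there. Let $q(f)=\xi$ and $g\in F$. Choose $f':\bigvee S^1\to K^1$ with $f'_*(x_l)=gf_*(x_l)g^{-1}$ for $l<n$; then this also holds for $l=n$. Since $f'_*(x_l)\in R_l$, the map $f'$ extends over each cell $e_l$ with values in $K_l$, so $f'$ is a morphism. We have $p_{f'}={}^gp_f$, hence $q(f')={}^g\xi$ since $\Theta$ is equivariant, and $\alpha^*(f')=g\,\alpha^*(f)\,g^{-1}$.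 So $\alpha_*({}^g\xi)=g\,\alpha_*(\xi)\,g^{-1}$.

**Part (1), the rest.** For the constant map, $q=0$ and $\alpha^*=0$, so $\alpha_*(0)=0$. Additivity in $\alpha$ holds because $f_*:I_n\mathcal F_n(\bar S_n)\to I_n\mathcal F_n(\bar K)$ is a homomorphism.

**Part (2).** Let $n\ge3$ and $i<k$. We show that spheres in $K_i\cup K_k$ come from $Z$. The group $\pi_2(K_i\cup K_k,K^1)$ is generated by the ${}^gc_e$ with $e\subset K_i$ or $e\subset K_k$. Their images in $\bar C$ lie in $j_i(R_i)$ or $j_k(R_k)$, and $j_i(R_i)j_k(R_k)$ is a subgroup, since $j_k(s)j_i(r)j_k(s)^{-1}=j_i(srs^{-1})$ by (3). So an element of $\pi_2(K_i\cup K_k)$ has image $j_i(r)j_k(s)$ in $\bar C$, and its boundary is $rs=1$. With $c=r=s^{-1}\in R_i\cap R_k$ this image is $\Theta([c]_i[c]_k^{-1})\in\Theta(Z)$. Now let $q(f)$ and $q(g)$ agree modulo $\sum_{i<k}\operatorname{im}\pi_2(K_i\cup K_k)$, a subgroup that contains $E$. By Lemma 3, $\Theta(p_f)\in\Theta(p_g)\Theta(Z)$. Hence $p_f\in p_gZ\ker\Theta=p_gZZ_0=p_gZ$, and Proposition 6 gives $\alpha^*(f)=\alpha^*(g)$.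

**Part (3).** Let $\tau$ be a natural transformation as stated. Then $\tau q:Hom_{\mathcal K_n}(\bar S_n,-)\to I_n\mathcal F_n$ is natural. By the Yoneda lemma $\tau q=\alpha^*$ with $\alpha=\tau(q(\mathrm{id}))$; since $q$ is onto, $\tau=\alpha_*$. Conversely $\alpha_*$ is natural by (1), and $\alpha=\alpha^*(\mathrm{id})=\alpha_*(q(\mathrm{id}))$ is determined by $\alpha_*$. For $n\ge3$ the quotient in (2) is also a functor, because $\bar h$ carries $K_i\cup K_k$ into $L_i\cup L_k$, and the argument applies with $q$ replaced by its composite with the projection, which is again natural and onto; the map induced by $\alpha_*$ on this quotient is natural because $\alpha_*$ is natural and the projection is onto. $\blacksquare$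

## 11. Cubes of topological groups and a map out of $I_n$

For Theorem C we must show that two elements of $I_n(\mathcal F_n(\bar K))$ differ. So we need a homomorphism from $I_n$ to a computable group. This section constructs one into $\pi_n$ of a space, under vanishing hypotheses.

**Definition (families).** An $n$-cube of topological groups is a functor $S\mapsto\Gamma_S$ on the subsets of $\langle n\rangle$ ordered by inclusion; elements of $\Gamma_S$ are also regarded in $\Gamma_{S'}$, $S'\supseteq S$, via the structure map. For $A\subseteq\langle n\rangle$, an $A$-family over $g\in\pi_0(\Gamma_\emptyset)$ consists of maps $\varphi_S:I^S\to\Gamma_S$ ($S\subseteq A$) with $\varphi_\emptyset$ in the component $g$ and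
$$\varphi_S|_{t_i=0}=\varphi_{S\setminus i},\qquad\varphi_S|_{t_i=1}=1\qquad(i\in S).$$
An open family is the same with $S$ running over the proper subsets of $\langle n\rangle$. An open family defines a map $\partial I^n\to\Gamma_{\langle n\rangle}$, equal to $\varphi_{\langle n\rangle\setminus i}$ on $t_i=0$ and to $1$ on $t_i=1$. Its class, with the vertex $(1,\dots,1)$ as basepoint of $\partial I^n$, is $\delta(\varphi)\in\pi_{n-1}(\Gamma_{\langle n\rangle})$. Put $R_i=\ker(\pi_0\Gamma_\emptyset\to\pi_0\Gamma_{\{i\}})$.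

*Example 9.* For $n=2$ an open family is a point $\varphi_\emptyset\in\Gamma_\emptyset$, a path in $\Gamma_{\{1\}}$ from it to $1$, and a path in $\Gamma_{\{2\}}$ from it to $1$. The two paths form a loop in $\Gamma_{\{1,2\}}$ at $1$, and $\delta(\varphi)$ is its class.

**Lemma 7.** Assume for all $S$ with $1\le s=|S|\le n-1$ that $\pi_s(\Gamma_S)=0$ and, if $s\ge2$, $\pi_{s-1}(\Gamma_S)=0$. Then $\varphi\mapsto\delta(\varphi)$ induces a homomorphism $\delta:I_n(\pi_0\Gamma_\emptyset,R_1,\dots,R_n)\to\pi_{n-1}(\Gamma_{\langle n\rangle})$, natural in such cubes. Its image is the set of all $\delta(\varphi)$, $\varphi$ an open family.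

*Proof.* **Step 1: families exist.** For $A$ proper and $g\in R_A$ there is an $A$-family over $g$, and for $g\in R_{\langle n\rangle}$ there is an open family over $g$. Choose $\varphi_\emptyset$ in the component $g$ and construct $\varphi_S$ by induction on $s$. For $S=\{i\}$ we need a path in $\Gamma_{\{i\}}$ from $\varphi_\emptyset$ to $1$; it exists since $g\in R_i$. For $s\ge2$ the conditions prescribe a map $\partial I^S\to\Gamma_S$; the prescriptions agree on common faces. The sphere $\partial I^S\cong S^{s-1}$ is connected, all components of a topological group are homeomorphic, and $\pi_{s-1}(\Gamma_S)=0$, so the map extends over $I^S$. Conversely, an open family over $g$ contains a path from $\varphi_\emptyset$ to $1$ in each $\Gamma_{\{i\}}$, so $g\in R_{\langle n\rangle}$.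

**Step 2: $\delta$ is well defined on $R_{\langle n\rangle}$ and is a homomorphism.** Pointwise products and inverses of families are families, and $\delta(\varphi\psi)=\delta(\varphi)\delta(\psi)$. So it suffices that $\delta(\psi)=1$ for an open family $\psi$ over $1$. We construct $h_S:I^S\times I\to\Gamma_S$ for $S$ proper, equal to $h_{S\setminus i}$ on the face $t_i=0$, to $1$ on the face $t_i=1$, starting at $\psi_S$ and ending at $1$. For $S=\emptyset$ take a path from $\psi_\emptyset$ to $1$. For $s\ge1$ the prescribed map on $\partial(I^S\times I)\cong S^s$ extends over $I^S\times I$, since $\pi_s(\Gamma_S)=0$. The $h_S$ together form a homotopy from the map representing $\delta(\psi)$ to the constant map, and it is constant at the vertex $(1,\dots,1)$.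

**Step 3: $\delta$ kills $W$.** Let $A\sqcup B=\langle n\rangle$ with $A,B\neq\emptyset$, $a\in R_A$, $b\in R_B$. Both $A$ and $B$ are proper, so by Step 1 there are an $A$-family $\varphi$ over $a$ and a $B$-family $\psi$ over $b$. Put
$$\Phi_S(t)=\big[\varphi_{S\cap A}(t|_{S\cap A}),\ \psi_{S\cap B}(t|_{S\cap B})\big]\in\Gamma_S .$$
On $t_i=0$ this is $\Phi_{S\setminus i}$. On $t_i=1$ one of the entries is $1$, and $[1,\cdot]=[\cdot,1]=1$. So $\Phi$ is a family over $[a,b]$, and it is defined for all $S\subseteq\langle n\rangle$, including $\langle n\rangle$ itself. Hence the boundary map extends over $I^n$, and $\delta([a,b])=1$.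

A map of cubes carries families to families, so $\delta$ is natural. The statement on the image holds because every open family lies over some $g\in R_{\langle n\rangle}$. $\square$

**From spaces to groups.** For a path-connected pointed space $Y$, let $\Gamma(Y)$ be the realization of Kan's loop group of the reduced simplicial set of singular simplices of $Y$ with all vertices at the basepoint. We use the following textbook facts (Kan; see Goerss–Jardine, *Simplicial Homotopy Theory*, Ch. V): $\Gamma$ is a functor to topological groups, in compactly generated spaces; $\Gamma(Y)$ is connected to $\Omega Y$ by a natural zigzag of pointed weak equivalences; $\pi_0\Gamma(Y)\cong\pi_1(Y)$ as groups; and $\pi_k\Gamma(Y)\cong\pi_{k+1}(Y)$. So, for a cube $Y$ of such spaces, the hypotheses of Lemma 7 for $\Gamma(Y)$ read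
$$\pi_{s+1}(Y_S)=0,\quad\text{and}\quad\pi_s(Y_S)=0\ \text{if }s\ge2\qquad(1\le s=|S|\le n-1).\tag{6}$$
If (6) holds, we obtain a homomorphism $\delta_Y:I_n(\pi_1(Y_\emptyset),R_1,\dots,R_n)\to\pi_n(Y_{\langle n\rangle})$, with $R_i=\ker(\pi_1(Y_\emptyset)\to\pi_1(Y_{\{i\}}))$, natural in $Y$.

## 12. The cube of $\bar S_n$

For $S\subseteq\langle n\rangle$ put $L_S=\bigvee S^1\cup\bigcup_{i\in S}e_i$. If $S$ is proper, choose $m\notin S$. The set $\{x_l:l\neq m\}$ is a basis of $F(x_1,\dots,x_{n-1})$, and $L_S$ is obtained by attaching cells along some of these basis elements. So $L_S$ is homotopy equivalent to a wedge of circles, or to a point, and (6) holds. Moreover $R_i=\langle\!\langle x_i\rangle\!\rangle$. So we have $\delta_L:I_n\mathcal F_n(\bar S_n)\to\pi_n(S^2)$.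

*Example 10.* For $n=2$, $\delta_L$ takes a loop in the circle, fills it in the disk $L_1$ and in the disk $L_2$, and glues the two fillings to a sphere in $S^2$.

**Terms for the next proof.** A map is $k$-connected if all its homotopy fibers are $(k-1)$-connected. A cube of spaces is strongly co-Cartesian if all its two-dimensional faces are homotopy pushouts; for instance $A$, $A\cup e$, $A\cup e'$, $A\cup e\cup e'$ with cells $e,e'$ attached to $A$. It is $k$-Cartesian if $Y_\emptyset\to\operatorname{holim}_{S\neq\emptyset}Y_S$ is $k$-connected; for $n=2$ the target is the homotopy pullback of $Y_{\{1\}}\to Y_{\{1,2\}}\leftarrow Y_{\{2\}}$. For a pointed cube, the homotopy fiber of this map at the basepoint is the total homotopy fiber $\mathrm{tf}(Y)$. It is equivalent to the iterated homotopy fiber, which is the space of all compatible families $\varphi_S:I^S\to Y_S$, $S\subseteq\langle n\rangle$, with the conditions of Section 11 (the basepoint in place of $1$, and $\varphi_\emptyset\in Y_\emptyset$ arbitrary). For $n=1$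 this is the usual homotopy fiber: a point of $Y_\emptyset$ and a path in $Y_{\{1\}}$ from its image to the basepoint.

**Lemma 8.** For $n\ge4$, $\delta_L:I_n\mathcal F_n(\bar S_n)\to\pi_n(S^2)$ is an isomorphism.

*Proof.* **Step 1: $\mathrm{tf}(L)$ is path-connected.** We use the generalized Blakers–Massey theorem (Goodwillie, *Calculus II*, Theorem 2.3; also Ellis–Steiner): a strongly co-Cartesian $n$-cube $Y$ with $Y_\emptyset\to Y_{\{i\}}$ $k_i$-connected is $(1-n+\sum k_i)$-Cartesian. The cube $L$ is strongly co-Cartesian, since each $L_{S\cup\{i,j\}}$ is the pushout of $L_{S\cup i}$ and $L_{S\cup j}$ along $L_S$, and the maps are cofibrations. The map $L_\emptyset\to L_{\{i\}}$ attaches a $2$-cell, so it is $1$-connected. Hence $L$ is $1$-Cartesian, and $\mathrm{tf}(L)$ is path-connected.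

**Step 2: from $\mathrm{tf}$ to open families.** For a pointed cube $Y$ let

- $\mathcal O(Y)$ be the space of open families in $Y$;
- $\mathcal B(Y)$ be the space of maps $\partial I^n\to Y_{\langle n\rangle}$ sending all faces $t_i=1$ to the basepoint;
- $\mathcal E(Y)$ be the space of maps $I^n\to Y_{\langle n\rangle}$ with the same condition.

Let $V\subset\partial I^n$ be the union of the faces $t_i=1$. Then $\mathcal E(Y)$ and $\mathcal B(Y)$ are the spaces of pointed maps from $I^n/V$ and $\partial I^n/V$. The homotopy $t\mapsto(1-\lambda)t+\lambda(1,\dots,1)$ of $I^n$ preserves $V$, so it contracts $V$, and it contracts $I^n/V$ as a pointed space. Hence $\mathcal E(Y)$ is contractible, $\partial I^n/V\simeq S^{n-1}$, $\mathcal B(Y)\simeq\Omega^{n-1}Y_{\langle n\rangle}$, and $\pi_0\mathcal B(Y)=\pi_{n-1}(Y_{\langle n\rangle})$. Restriction $\mathcal E(Y)\to\mathcal B(Y)$ is a fibration, because $\partial I^n/V\to I^n/V$ is a cofibration. And $\mathrm{tf}(Y)=\mathcal O(Y)\times_{\mathcal B(Y)}\mathcal E(Y)$, since a full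 family is an open family together with an extension of its boundary map over $I^n$. So $\mathrm{tf}(Y)$ is the homotopy fiber of $\mathcal O(Y)\to\mathcal B(Y)$, and
$$\pi_1\mathcal O(L)\to\pi_1\mathcal B(L)\to\pi_0\,\mathrm{tf}(L)=*$$
is exact. So $\pi_1\mathcal O(L)\to\pi_1\mathcal B(L)$ is onto. Loops commute with the formation of these mapping spaces, so this says that $\pi_0\mathcal O(\Omega L)\to\pi_0\mathcal B(\Omega L)$ is onto.

**Step 3: from $\Omega L$ to $\Gamma(L)$.** The space $\mathcal O(Y)$ is the iterated homotopy fiber of the cube obtained from $Y$ by replacing $Y_{\langle n\rangle}$ by a point, and $\mathcal B(Y)\simeq\Omega^{n-1}Y_{\langle n\rangle}$. So $\mathcal O\to\mathcal B$ is invariant, up to weak equivalence, under levelwise weak equivalences of pointed cubes. Along the natural zigzag between $\Omega L$ and $\Gamma(L)$ we conclude that $\pi_0\mathcal O(\Gamma(L))\to\pi_0\mathcal B(\Gamma(L))=\pi_{n-1}\Gamma(S^2)$ is onto. This map is $\varphi\mapsto\delta(\varphi)$. By the last statement of Lemma 7,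 $\delta_L$ is onto.

**Step 4: counting.** By Wu's theorem $I_n\mathcal F_n(\bar S_n)\cong\pi_n(S^2)$, and this group is finite for $n\ge4$ (Serre). A surjection between finite groups of equal order is bijective. $\square$

## 13. The complex $S^2\vee S'^2$ with a short last piece: proof of Theorem C

Let $n\ge4$ and $0\neq\alpha\in\pi_n(S^2)$.

**The object $\bar K$.** Let $K^1$ be a wedge of circles $x_1,\dots,x_{n-1},d_1,\dots,d_{n-2}$. Let $e_1,\dots,e_n$ be $2$-cells on $x_1,\dots,x_n$ as before, and let $\epsilon_1,\dots,\epsilon_{n-1}$ be $2$-cells on $d_1,\dots,d_{n-2}$ and $d_{n-1}:=(d_1\cdots d_{n-2})^{-1}$. Put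
$$K_i=K^1\cup e_i\cup\epsilon_i\quad(i<n),\qquad K_n=K^1\cup e_n .$$
Then $\bar K\in\mathcal K_n$ and $K=S^2\vee S'^2$, where $S^2$ is made of $n$ cells and $S'^2$ of $n-1$ cells. With $K_S=K^1\cup\bigcup_{i\in S}K_i$ and $L'$ the corresponding subcomplexes of $S'^2$, we have $K_S=L_S\vee L'_{S\cap\langle n-1\rangle}$. If $S$ is proper and $S\neq\langle n-1\rangle$, then $S\cap\langle n-1\rangle$ is proper in $\langle n-1\rangle$, so $K_S$ is homotopy equivalent to a wedge of circles or to a point. And $K_{\langle n-1\rangle}=L_{\langle n-1\rangle}\vee S'^2$ with $L_{\langle n-1\rangle}$, a wedge of $n-1$ disks, contractible. In particular $\pi_2(K_i)=0$ for all $i$, so $E=0$.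

**The two morphisms.** Let $g:\bar S_n\to\bar K$ be the inclusion, and $x=q(g)\in\pi_2(K)$ the class of $S^2$. Let $d\in\pi_2(K)$ be the class of a generator of $\pi_2(S'^2)$. As $q$ is onto, choose $f$ with $q(f)=x+d$. Since $S'^2\subset K_1\cup\dots\cup K_{n-1}$, we have $d\in\operatorname{im}\pi_2(\bigcup_{i\neq n}K_i)$. If $\alpha_*$ factored through the quotient in Theorem C, then $\alpha_*(x+d)=\alpha_*(x)$. So Theorem C follows from:

**Claim.** $\alpha_*(x+d)=\alpha^*(f)\neq\alpha^*(g)=\alpha_*(x)$.

*Proof.* **Step 1: a cube that satisfies (6).** The cube $K_S$ itself violates (6) at $S=\langle n-1\rangle$, because of $S'^2$. We repair this. Let $D\supset S'^2$ be a $K(\mathbb Z,2)$ obtained by attaching cells of dimension $\ge4$. Put $Y_S=K_S$ for $S\not\supseteq\langle n-1\rangle$, $Y_{\langle n-1\rangle}=L_{\langle n-1\rangle}\vee D\simeq\mathbb CP^\infty$, and $Y=Y_{\langle n\rangle}=S^2\vee D$, with inclusions as structure maps. For proper $S\neq\langle n-1\rangle$, (6) is clear. For $S=\langle n-1\rangle$ it requires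 $\pi_n(\mathbb CP^\infty)=\pi_{n-1}(\mathbb CP^\infty)=0$, which holds because $n-1\ge3$. Since $Y_\emptyset=K^1$ and $Y_{\{i\}}=K_i$, we obtain $\delta_Y:I_n\mathcal F_n(\bar K)\to\pi_n(Y)$.

**Step 2: reduction to a composition in $\pi_n(Y)$.** The extensions $\bar f,\bar g$ map $L_S$ into $K_S\subseteq Y_S$, so they induce maps of cubes from $L$ to $Y$. Identify the $2$-complex $S^2$ with the standard sphere so that $\iota$ is the identity class; then $\bar g$ and $\bar f$ represent $x$ and $x+d$ in $\pi_2(Y)$. Put $\beta_0=\delta_L(\alpha)$, which is nonzero by Lemma 8. By naturality,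
$$\delta_Y(\alpha^*(f))=(x+d)\circ\beta_0,\qquad\delta_Y(\alpha^*(g))=x\circ\beta_0\quad\text{in }\pi_n(Y).\tag{7}$$
Let $\eta:S^3\to S^2$ be the Hopf map. Since $\eta_*:\pi_n(S^3)\to\pi_n(S^2)$ is an isomorphism, $\beta_0=\eta\circ\beta$ with $0\ne\beta\in\pi_n(S^3)$. We show that the two elements in (7) differ.

**Step 3: a map $c_*:\pi_k(Y)\to\pi_k(S^3)$ for $k\ge3$.** Let $\Phi$ be the homotopy fiber of the projection $Y=S^2\vee D\to D$, obtained by pulling back the path fibration $PD\to D$. Over $S^2$, which is mapped to the basepoint, it is $S^2\times\Omega D$; over $D$ it is $PD$; they meet in $\Omega D$. Since $PD$ is contractible and its inclusion is a cofibration, collapsing it gives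
$$\Phi=(S^2\times\Omega D)\cup_{\Omega D}PD\simeq(S^2\times\Omega D)/(*\times\Omega D)=S^2\wedge(\Omega D)_+\simeq S^2\wedge S^1_+\simeq S^2\vee S^3 .$$
The second equivalence uses $\Omega D\simeq S^1$, with the constant loop as basepoint. The last is the double suspension of $S^1_+=S^1\sqcup *$: already $\Sigma(S^1_+)\simeq S^2\vee S^1$. The summand $S^2$ is the canonical lift $s\mapsto(s,\text{constant loop})$ of $S^2\subset Y$. Let $c:\Phi\to S^2\wedge S^1=S^3$ be the collapse of this $S^2$. It is trivial on $S^2$. In the exact homology sequence of $S^2\to S^2\wedge S^1_+\to S^3$ the map $H_2(S^2)\to H_2(S^2\wedge S^1_+)$ is injective, since $S^2$ is a retract, so $c$ is an isomorphism on $H_3$ and has degree $\pm1$ on the summand $S^3$.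

Since $\pi_k(D)=0$ for $k\ge3$, the map $\pi_k(\Phi)\to\pi_k(Y)$ is an isomorphism for $k\ge3$. So $c$ induces $c_*:\pi_k(Y)\to\pi_k(S^3)$ for $k\ge3$, with these properties:

- It is onto for $k=3$, because of the summand $S^3$.
- $c_*(u\circ\beta)=c_*(u)\circ\beta$ for $u\in\pi_3(Y)$: lift $u$ to $\Phi$ and compose.
- $c_*(x\circ\gamma)=0$ for $\gamma\in\pi_k(S^2)$, $k\ge3$, because $x\circ\gamma$ lifts to $S^2\subset\Phi$. In particular $c_*(x\circ\beta_0)=0$ and $c_*(x\circ\eta)=0$.

**Step 4: $c_*([x,d])=\pm\iota_3$.** Here $[x,d]$ is the Whitehead product and $\iota_3$ the identity class of $S^3$. A textbook splitting gives $\pi_3(S^2\vee S'^2)\cong\pi_3(S^2)\oplus\pi_3(S'^2)\oplus\pi_4(S^2\times S'^2,S^2\vee S'^2)$; the last group is $\mathbb Z$, generated by the characteristic map of the $4$-cell, whose boundary is $[x,d]$. So $\pi_3(S^2\vee S'^2)$ is generated by $x\eta$, $d\eta$ and $[x,d]$. Since $Y$ arises from $S^2\vee S'^2$ by attaching cells of dimension $\ge4$, the map $\pi_3(S^2\vee S'^2)\to\pi_3(Y)$ is onto.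 In $\pi_3(Y)$ we have $d\eta=0$, because it comes from $\pi_3(D)=0$. So $\pi_3(Y)$ is generated by $x\eta$ and $[x,d]$. As $c_*:\pi_3(Y)\to\pi_3(S^3)=\mathbb Z$ is onto and $c_*(x\eta)=0$, the element $c_*([x,d])$ generates $\mathbb Z$.

**Step 5: conclusion.** Since $\eta$ has Hopf invariant $\pm1$, $(x+d)\circ\eta=x\eta+d\eta\pm[x,d]=x\eta\pm[x,d]$. So $c_*((x+d)\circ\eta)=\pm\iota_3$, and
$$c_*((x+d)\circ\beta_0)=c_*((x+d)\circ\eta)\circ\beta=(\pm\iota_3)\circ\beta\neq0=c_*(x\circ\beta_0),$$
because composition with $\pm\iota_3$ is an automorphism of $\pi_n(S^3)$ and $\beta\ne0$. By (7), $\delta_Y(\alpha^*(f))\neq\delta_Y(\alpha^*(g))$, so $\alpha^*(f)\neq\alpha^*(g)$. This proves the Claim and Theorem C. $\blacksquare$
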